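# Countable $\omega^n$-automatic structures have injective presentations

## 1. Three equivalent descriptions of the countable $\omega^n$-automatic structures

A word $u:\alpha\to\Gamma\cup\{\square\}$, where $\square\notin\Gamma$ is a blank symbol, is called *finitely supported* if $u(\beta)=\square$ for all but finitely many $\beta<\alpha$. "Countable" means finite or countably infinite.

**Theorem 1.** Let $n\ge 1$. For a relational structure $\mathcal M$ in a finite signature, the following are equivalent:

(a) $\mathcal M$ is countable and $\omega^n$-automatic;

(b) $\mathcal M$ is countable and injectively $\omega^n$-automatic;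

(c) $\mathcal M$ has an injective $\omega^n$-automatic presentation whose domain consists of finitely supported words.

The implication (a) $\Rightarrow$ (b) answers a question. The problem is taken from Olivier Finkel, Stevo Todorcevic, "Automatic Ordinals", arXiv:1205.1775 (2012): is it true that, for every $n\ge1$, every countable $\omega^n$-automatic structure is injectively $\omega^n$-automatic? That this holds was stated as a conjecture, and Theorem 1 says that it is true.

In plain words, a structure is $\omega^n$-automatic if its elements can be named by words of length $\omega^n$ so that finite automata recognise the names, the relations, and *when two names denote the same element*. The structure is injectively automatic if the names can be chosen so that each element has just one. Can we always clean up the naming, without losing recognisability, when there are only countably many elements? Part (c) says that the clean names can even be taken almost entirely blank.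

We now make each of these words precise.

## 2. Automata on words of length $\omega^n$

An *$\omega^n$-word* over a finite alphabet $\Sigma$ is a map $x:\omega^n\to\Sigma$.

**Definition (automaton, run).** An automaton is $\mathcal A=(Q,\Sigma,\delta,q_0,F)$ with $Q$ finite, $q_0\in Q$, $F\subseteq Q$, and
$$\delta\subseteq (Q\times\Sigma\times Q)\cup(\mathcal P(Q)\times Q).$$
The triples $(q,a,q')$ are *successor transitions*, the pairs $(P,q')$ are *limit transitions*. A run on $x\in\Sigma^{\omega^n}$ is a map $r:\omega^n+1\to Q$ with $r(0)=q_0$, with $(r(\beta),x(\beta),r(\beta+1))\in\delta$ for all $\beta<\omega^n$, and with $(\mathrm{Inf}(r,\lambda),r(\lambda))\in\delta$ for every limit ordinal $\lambda\le\omega^n$, including $\lambda=\omega^n$. Here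
$$\mathrm{Inf}(r,\lambda)=\{q\in Q:\ \forall\gamma<\lambda\ \exists\beta\,(\gamma<\beta<\lambda\ \wedge\ r(\beta)=q)\}$$
is the set of states that occur cofinally below $\lambda$. The run accepts if $r(\omega^n)\in F$. A set of $\omega^n$-words is *regular* if it is the set of words with an accepting run of some automaton.

**Example 1.** Think of an $\omega^2$-word over $\{0,1\}$ as $\omega$ blocks of length $\omega$. Call a block *heavy* if it contains infinitely many $1$s, otherwise *light*. The language "infinitely many blocks are heavy" is regular. Take states $s_0,s_1,\mathsf h,\mathsf l,\mathsf{acc},\mathsf{rej}$, initial state $s_0$, and successor transitions $(q,c,s_c)$ for every state $q$ and letter $c$, so that $s_c$ means "the last letter was $c$". The limit transitions are $(P,\mathsf h)$ if $P\subseteq\{s_0,s_1\}$ and $s_1\in P$; $(\{s_0\},\mathsf l)$; $(P,\mathsf{acc})$ if $\mathsf h\in P$; and $(P,\mathsf{rej})$ if $\mathsf h\notin P$, $\mathsf l\in P$. At $\omega(i+1)$ the cofinal states are among $s_0,s_1$, and $r(\omega(i+1))$ is $\mathsf h$ or $\mathsf l$ according to whether block $i$ is heavy or light. At $\omega^2$ the state $\mathsf h$ is cofinal iff infinitely many blocks are heavy. So $F=\{\mathsf{acc}\}$ does it.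

Relations are handled by reading several words in parallel. The *convolution* of $x_1,\dots,x_k$ is the word $x_1\otimes\dots\otimes x_k:\beta\mapsto(x_1(\beta),\dots,x_k(\beta))$, and a relation is regular if the set of convolutions of its tuples is a regular language. For words over different alphabets, work over the union of the alphabets.

**Definition (presentation).** Let $\mathcal M=(M,R_1,\dots,R_m)$ be a structure in a finite relational signature. An *$\omega^n$-automatic presentation* of $\mathcal M$ consists of a regular language $L\subseteq\Sigma^{\omega^n}$, a regular equivalence relation $E$ on $L$, and regular relations $R'_1,\dots,R'_m$ on $L$ of the right arities, such that $E$ is a congruence for each $R_i'$ and $(L,R_1',\dots,R_m')/E\cong\mathcal M$. It is *injective* if $E$ is the identity on $L$. The structure $\mathcal M$ is ($\text{injectively}$) $\omega^n$-automatic if it has such a presentation. An ordinal $\alpha$ is regarded as the structure $(\alpha,<)$.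

**Example 2 (last heavy position, $n=1$).** Let $L=\{0,1\}^\omega$. Put $x\,E\,y$ if both words contain infinitely many $1$s, or both contain no $1$, or both contain finitely many and at least one, and the position of the last $1$ is the same. The classes are $[\text{none}]$, $[\text{last }0],[\text{last }1],\dots$, and $[\infty]$. Ordered in this way they form an ordinal of type $1+\omega+1=\omega+1$, and the order is regular. This presentation is not injective, since the class $[\infty]$ is uncountable. The set
$$\{0^\omega\}\cup\{0^p10^\omega:p<\omega\}\cup\{1^\omega\}$$
of representatives is regular and gives an injective presentation. The word $1^\omega$ is not finitely supported. To obtain (c), name this class instead by $\#\square^\omega$, and name the others by $\square^\omega$ and $\square^p1\square^\omega$.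

**Example 3 (last heavy block, $n=2$).** Let $L=\{0,1\}^{\omega^2}$. Put $x\,E\,y$ if both words have infinitely many heavy blocks, or both have none, or both have finitely many and at least one, and the index of the last heavy block is the same. Again the quotient with the evident order is $\omega+1$. Here every class is uncountable. We shall return to this example.

Two facts are quoted with the problem. An ordinal is injectively $\omega^n$-automatic iff it is smaller than $\omega^{\omega^n}$. And every $\omega^n$-automatic structure has a Borel presentation, from which it follows, by a result of Harrington and Shelah, that there are no uncountable $\omega^n$-automatic ordinals. With them, Theorem 1 gives the following.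

**Corollary 1.** An ordinal is $\omega^n$-automatic iff it is smaller than $\omega^{\omega^n}$.

Indeed, an $\omega^n$-automatic ordinal is countable by the second fact, hence injectively $\omega^n$-automatic by Theorem 1, hence smaller than $\omega^{\omega^n}$ by the first. The converse is immediate from the first fact.

## 3. Monadic logic instead of automata

We shall not build automata by hand. Monadic second-order logic (MSO) over $(\alpha,<)$ has variables for elements and for subsets of $\alpha$. A word $x:\alpha\to\Sigma$ is coded by the tuple of sets $\{\beta:x(\beta)=a\}$, $a\in\Sigma$. So we may speak of MSO formulas about words, and quantify over words.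

**Cited fact (B)** (Büchi, *Decision methods in the theory of ordinals*, Bull. AMS 71 (1965) 767–770; Büchi–Siefkes, *Decidable Theories II*, LNM 328, 1973). For every countable ordinal $\alpha$, a set of $\alpha$-words is regular iff it is definable by an MSO formula in $(\alpha,<)$, effectively in both directions. For $\alpha<\omega^\omega$ the MSO theory of $(\alpha,<)$ is decidable.

Consequently regular relations are closed under Boolean operations and under quantification over words. This alone shows that the relation $E$ of Example 3 is regular. We also use the convention that an $\omega^0$-word is a single letter and every relation on letters is regular. A word $w$ is called *definable* if $\{w\}$ is regular.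

**Blocks.** Fix $n\ge1$ and write $\kappa=\omega^{n-1}$. An $\omega^n$-word $x$ is a sequence of blocks: $x_i$ is the $\kappa$-word obtained by restricting $x$ to $[\kappa i,\kappa(i+1))$, and $x[i,i')$ is the restriction to $[\kappa i,\kappa i')$. The set $\{\kappa i:i<\omega\}$ of block starts is definable in $(\omega^n,<)$: all ordinals are multiples of $\omega^0$, and the multiples of $\omega^{k+1}$ are $0$ and the limits of multiples of $\omega^k$. Since $[\kappa i,\kappa(i+1))$ has order type $\kappa$, a condition "$x_i\in D$" with $D$ regular is MSO-expressible: take a formula for $D$ and restrict all its quantifiers to the block. (For $n=1$ a block is one position and the condition is about one letter.)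

Write $x=^*y$ if $x$ and $y$ agree from some $\beta<\omega^n$ on; equivalently, if $x_i=y_i$ for all large $i$. This relation is MSO-definable.

## 4. Least representatives, and why they need not exist

The first thing to try is to select from every $E$-class its least element in some regular linear order; if each class has a least element, the set of least elements is regular. The obvious order is the lexicographic one, and the attempt stops at once. Let $n=1$, and let $E$ on $\{0,1\}^\omega$ have two classes, $\{0^\omega\}$ and the rest. If $x\neq0^\omega$ has its first $1$ at position $k$, then $0^{k+1}10^\omega$ is lexicographically smaller and lies in the same class. So that class has no least element. The lexicographic order is not a well-order.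

Nor can a cleverer selection work without using countability of the quotient. Consider $=^*$ on $\{0,1\}^\omega$. It is a regular equivalence relation, and it has no regular set of representatives. To see this, recall that regular $\omega$-languages are Borel (McNaughton's theorem: they are recognised by deterministic Muller automata; the set of words on which such an automaton visits a given state infinitely often is $G_\delta$, and the language is a Boolean combination of such sets). Suppose $T$ is a Borel set of representatives. The sets $T\oplus s$, with $s$ a finitely supported $0$-$1$ sequence and $\oplus$ bitwise addition modulo $2$, are countably many pairwise disjoint homeomorphic copies of $T$ covering $\{0,1\}^\omega$. By the Baire category theorem $T$ is nonmeager, and a nonmeager Borel set is comeager in some basic open set. So $T$ is comeager in the set of all words beginning with some finite word $u$. Let $s$ have its only $1$ at position $|u|$. Then $T\oplus s$ is comeager in the same open set and disjoint from $T$, contradicting Baire.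

So two things are needed: a supply of representatives on which a regular *well*-order exists, and an argument, necessarily using countability, that this supply meets every class. Finitely supported words are the supply.

## 5. Finitely supported words are regularly well-ordered

Fix a linear order on $\Gamma\cup\{\square\}$ with least element $\square$. For distinct finitely supported words of the same length put
$$u\prec u'\iff u(\beta)<u'(\beta)\ \text{ at the largest }\beta\text{ with }u(\beta)\ne u'(\beta).$$
The largest $\beta$ exists because $u,u'$ differ at finitely many places. The relation is MSO-definable: some $\beta$ has $u(\beta)<u'(\beta)$ and $u(\beta')=u'(\beta')$ for all $\beta'>\beta$.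

**Lemma 1.** For every ordinal $\gamma$, the relation $\prec$ well-orders the set $W_\gamma$ of finitely supported words $\gamma\to\Gamma\cup\{\square\}$.

*Proof.* Any two distinct words are comparable. For transitivity let $u\prec u'\prec u''$, with largest differences at $\beta$ and $\beta'$, and let $\mu=\max(\beta,\beta')$. Above $\mu$ all three agree, and $u(\mu)\le u'(\mu)\le u''(\mu)$ with at least one strict inequality, so $u\prec u''$.

It remains to find a least element in each nonempty $A\subseteq W_\gamma$, by induction on $\gamma$. For $\gamma=0$ there is one word. For $\gamma+1$: let $c$ be the least letter occurring as $u(\gamma)$ with $u\in A$. Among the $u\in A$ with $u(\gamma)=c$ take the one whose restriction to $\gamma$ is least in $W_\gamma$; it is the least element of $A$. Let $\gamma$ be a limit. Choose $u'\in A$; its support is contained in some $\delta<\gamma$. If $u\prec u'$ with largest difference at $\beta$, then $u'(\beta)>u(\beta)$, so $u'(\beta)\neq\square$ and $\beta<\delta$; beyond $\beta$ the two agree, so the support of $u$ is contained in $\delta$ as well. Hence $\{u\in A: u\preceq u'\}$ consists of words with support in $\delta$, and has a least element by the induction hypothesis for $W_\delta$. It is the least element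 of $A$. $\square$

(This is Cantor's description of the ordinal power $k^{\gamma}$, with $k=|\Gamma|+1$.)

**Theorem 2 (coding theorem).** Let $n\ge 0$, let $L\subseteq\Sigma^{\omega^n}$ be regular, and let $E$ be a regular equivalence relation on $L$ with at most countably many classes. Then there are a finite alphabet $\Gamma\not\ni\square$, a regular set $N$ of finitely supported $\omega^n$-words over $\Gamma\cup\{\square\}$, and a function $g:N\to L$ with regular graph, such that $g(N)$ meets every $E$-class.

**Theorem 2 implies Theorem 1.** (c) $\Rightarrow$ (b) holds because there are only countably many finitely supported $\omega^n$-words over a finite alphabet, and (b) $\Rightarrow$ (a) is trivial. For (a) $\Rightarrow$ (c), let $(L,E,R_1',\dots,R_m')$ present the countable structure $\mathcal M$. Then $E$ has countably many classes. Take $\Gamma,N,g$ from Theorem 2, let $\prec$ be as above, and put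
$$N''=\{u\in N:\ \text{there is no }u'\in N\text{ with }u'\prec u\text{ and }g(u')\,E\,g(u)\},$$
$$R_i''=\{(u_1,\dots,u_\ell)\in (N'')^\ell:(g(u_1),\dots,g(u_\ell))\in R_i'\},$$
where $\ell$ is the arity of $R_i'$. These are MSO-definable from regular data, hence regular. Consider $u\mapsto[g(u)]_E$ on $N''$. It is onto $L/E$: for a class $K$ the set $\{u\in N:g(u)\in K\}$ is nonempty and has a $\prec$-least element by Lemma 1, which lies in $N''$. It is injective: if $u'\prec u$ have $g(u')\,E\,g(u)$, then $u\notin N''$. Since $E$ is a congruence for $R_i'$, the tuple $(u_1,\dots,u_\ell)$ is in $R_i''$ iff the tuple of classes $[g(u_j)]_E$ is in the quotient relation. So $(N'',R_1'',\dots,R_m'')\cong(L,R_1',\dots,R'_m)/E\cong\mathcal M$, an injective presentation by finitely supported words. $\blacksquare$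

From here on we prove Theorem 2, by induction on $n$. What would it take? In Example 2, every class contains a word that ends in $0^\omega$ or in $1^\omega$. If in general, for $n=1$, finitely many definable tails $t_1,\dots,t_C$ suffice, we are done: the code is a finite word followed by the name of a tail. In Example 3 the tails $0^{\omega^2}$ and $1^{\omega^2}$ suffice too. But now a word with such a tail begins with finitely many $\omega$-blocks, each of which has $2^{\aleph_0}$ possible values, so there is a second task: normalise those blocks. Section 8 does the first task and Section 9 the second.

## 6. Types of factors, and definable words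

**What this section is for.** We need to replace pieces of words by other pieces without changing acceptance, and we need to pass from "there is a word" to "there is a definable word".

Let $n\ge1$, $\kappa=\omega^{n-1}$, and let $\mathcal B=(Q,\Gamma,\delta,q_0,F)$ be an automaton. A *run from $p$ to $q$* on a word $z$ of length $\kappa m$ ($1\le m<\omega$) is a map $r:\kappa m+1\to Q$ that respects all successor transitions, and all limit transitions at limits $\le\kappa m$, with $r(0)=p$ and $r(\kappa m)=q$. Runs on a single block are the case $m=1$.

**Definition (type).** Put
$$\tau(z)=\{(p,P,q): \text{some run } r \text{ on } z \text{ from } p\text{ to }q\text{ has }\{r(\beta):0<\beta\le\kappa m\}=P\}.$$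
Let $S=\mathcal P(Q\times\mathcal P(Q)\times Q)$ with the product
$$ss'=\{(p,P\cup P',q'):(p,P,q)\in s,\ (q,P',q')\in s'\text{ for some }q\}.$$
This is a finite semigroup, since both ways of bracketing a product $ss's''$ give the triples $(p,P\cup P'\cup P'',q'')$ coming from three matching triples. Call a sequence $(s_i)_{i<\omega}\in S^\omega$ *accepted* if there are $(p_i,P_i,p_{i+1})\in s_i$ with $p_0=q_0$, and some $q\in F$ with $(P_\infty,q)\in\delta$, where $P_\infty=\{p:p\in P_i\text{ for infinitely many }i\}$. Such a sequence of triples is called an *accepting chain*.

For the automaton of Example 1 with $n=2$, $\kappa=\omega$: $\tau(1^\omega)=\{(q,\{s_1,\mathsf h\},\mathsf h):q\in Q\}$ and $\tau(0^\omega)=\{(q,\{s_0,\mathsf l\},\mathsf l):q\in Q\}$. A sequence of these two types is accepted iff $\tau(1^\omega)$ occurs infinitely often in it.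

**Lemma 2.** (a) $\tau(zz')=\tau(z)\tau(z')$.

(b) If $z=z_0z_1z_2\cdots$ with each $z_i$ of length $\kappa m_i$, $1\le m_i<\omega$, then $\mathcal B$ accepts the $\omega^n$-word $z$ iff the sequence $(\tau(z_i))_i$ is accepted.

(c) For $p,q\in Q$ and $P\subseteq Q$, the set of $\kappa$-words $a$ with $(p,P,q)\in\tau(a)$ is regular. Hence so is $\{a\in\Gamma^\kappa:\tau(a)=s\}$ for every $s\in S$.

*Proof.* (a) $\mathrm{Inf}(r,\lambda)$ depends only on the values of $r$ on an arbitrarily short left neighbourhood of $\lambda$. So restricting a run on $zz'$ gives a run on $z$ and, after shifting, one on $z'$, and conversely two runs with matching states glue to a run on $zz'$. The visited set over $(0,|zz'|]$ is the union of those over $(0,|z|]$ and $(|z|,|zz'|]$.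

(b) In the same way, the maps on $\omega^n$ that start in $q_0$ and respect all transitions below $\omega^n$ are exactly the glueings of runs on $z_0,z_1,\dots$ with matching states, the first starting in $q_0$. The remaining condition concerns $\lambda=\omega^n$, which is a limit since $n\ge1$. Each factor is bounded in $\omega^n$, so a state occurs cofinally iff it occurs in infinitely many factors; that is, $\mathrm{Inf}(r,\omega^n)=P_\infty$ when $P_i$ is the visited set of the run on $z_i$. An accepting run thus gives an accepting chain, and from an accepting chain we choose runs on the $z_i$ witnessing its triples and glue them.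

(c) For $n=1$ these are sets of letters. Let $n\ge2$, so $\kappa$ is a limit. Say in MSO: there are sets coding a map $r:\kappa\to Q$ with $r(0)=p$ which respects the successor transitions and the limit transitions at limits below $\kappa$; the set $P'$ of states occurring cofinally satisfies $(P',q)\in\delta$; and $\{r(\beta):0<\beta<\kappa\}\cup\{q\}=P$. By (B) this set is regular, and $\tau(a)=s$ is a Boolean combination of such conditions. $\square$

So acceptance depends only on the sequence of types of *any* factorisation of the kind in (b).

**Lemma 3.** For $n\ge0$, every nonempty regular $\omega^n$-language contains a definable word.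

*Proof.* Induction on $n$; for $n=0$ every letter is definable. Let $n\ge1$ and let $\mathcal B$ recognise the language and accept $x$.

**Step 1: make the type sequence ultimately periodic.** Let $\sigma_i=\tau(x_i)$ and let $\theta_i=(p_i,P_i,p_{i+1})\in\sigma_i$ be an accepting chain, from Lemma 2(b). There are finitely many possible values $(\sigma_i,\theta_i)$. Choose $i_0$ such that every value occurring at some $i\ge i_0$ occurs infinitely often, and then $i_1>i_0$ with $(\sigma_{i_1},\theta_{i_1})=(\sigma_{i_0},\theta_{i_0})$ so large that every value occurring infinitely often occurs in $[i_0,i_1)$. Put
$$\sigma'=\sigma_0\cdots\sigma_{i_0-1}(\sigma_{i_0}\cdots\sigma_{i_1-1})^\omega,\qquad \theta'=\theta_0\cdots\theta_{i_0-1}(\theta_{i_0}\cdots\theta_{i_1-1})^\omega.$$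
The triples of $\theta'$ match up: the last triple of the period ends in $p_{i_1}$, and $p_{i_1}=p_{i_0}$ because $\theta_{i_1}=\theta_{i_0}$. The first triple still starts in $q_0$. The values occurring infinitely often in $\theta'$ are those occurring in $[i_0,i_1)$, that is, those occurring infinitely often in $\theta$. So $P_\infty$ is unchanged and $\sigma'$ is accepted.

**Step 2: fill in definable blocks.** For each $s$ occurring in $\sigma$, the set $\{a\in\Gamma^\kappa:\tau(a)=s\}$ is nonempty, and regular by Lemma 2(c). By the induction hypothesis it contains a definable $d_s$. The word $d_{\sigma_0'}d_{\sigma_1'}d_{\sigma_2'}\cdots$ is accepted by Lemma 2(b). It is definable: since $\sigma'$ is ultimately periodic, each set $\{\kappa i:\sigma_i'=s\}$ is MSO-definable, and the word is the one whose block at each such $\kappa i$ is $d_s$. $\square$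

## 7. Mixing two tails can give only three classes

Let $E$ be a regular equivalence relation on a regular $L\subseteq\Sigma^{\omega^n}$. Say that $t_1,\dots,t_C\in\Sigma^{\omega^n}$ *cover* $E$ if for every $x\in L$ there are $y\in L$ and $j\le C$ with $x\,E\,y$ and $y=^*t_j$. In Examples 2 and 3, two words cover: the constant words with values $0$ and $1$. On the other hand, $=^*$ on $\{0,1\}^\omega$ is covered by no finite list, since some $x$ satisfies $x\neq^*t_j$ for all $j$.

We want: countably many classes imply a finite cover. The natural attempt is contrapositive. If one word does not cover, there are $x_1,x_2\in L$ such that no $y\in L$ equivalent to $x_2$ has the tail of $x_1$. Cut $\omega^n$ into consecutive pieces and, for each $v\in\{1,2\}^\omega$, build $x^v$ by taking the $p$-th piece from $x_{v_p}$. This gives $2^{\aleph_0}$ words, and one hopes for uncountably many classes.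

This is false. Let $n=1$, $L=\{1,2\}^\omega$, and let $x\,E\,y$ mean that $x=^*y$ and both are eventually constant, or neither is eventually constant. There are three classes: eventually $1$, eventually $2$, and the rest. The words $x_1=1^\omega$, $x_2=2^\omega$ are as required, yet all mixtures $x^v$ with $v$ not eventually constant are equivalent.

What goes wrong is visible in the types. Take an automaton for this $E$ and suppose (by Ramsey's theorem, as in the next section) that the cut points are chosen so that the type of $x_j\otimes x_k$ between two cut points is always $e_{jk}$. I claim that $e_{11}\ne e_{22}$ necessarily. Suppose $e_{11}=e_{22}$, and let all mixtures start with the same initial piece of $x_2$. Then whether $x^v\,E\,x^w$ holds depends only on the *pattern* of places where $v_p<w_p$, $v_p>w_p$ and $v_p=w_p$. But the pairs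
$$v=(12)^\omega,\ w=1^\omega\qquad\text{and}\qquad v=(2212)^\omega,\ w=(2111)^\omega$$
have the same pattern "equal, greater, equal, greater, …". In the first pair $x^v$ is not eventually constant and $x^w$ is, so they are inequivalent; in the second pair neither is eventually constant, so they are equivalent. This is a contradiction.

So the failure comes from $e_{11}\neq e_{22}$, and the remedy is to start not from two words but from so many that a second application of Ramsey's theorem, *to the indices of the words*, makes the types $e_{jk}$ depend only on the order of $j$ and $k$. After that the same pattern arises from many pairs, as in the contradiction just found, and this rigidity forces small classes. "Small" will be meant in the sense of category.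

## 8. Finitely many tails cover

We need one general remark about category. Let $A,B$ be finite nonempty alphabets, $\varphi:A\to B$ onto, and $\Phi:A^\omega\to B^\omega$ the map applying $\varphi$ letterwise.

**Lemma 4.** $\Phi$ is continuous, open and onto. Preimages under $\Phi$ of nowhere dense (meager, comeager) sets are nowhere dense (meager, comeager).

*Proof.* Continuity and surjectivity are clear, and $\Phi$ maps the set of sequences beginning with $u$ onto the set of sequences beginning with $\varphi(u)$, so it is open. Let $D$ be nowhere dense; we may assume it closed. If the closed set $\Phi^{-1}(D)$ contained a nonempty open $U$, then $\Phi(U)\subseteq D$ would be nonempty and open. So $\Phi^{-1}(D)$ is nowhere dense. For meager sets take countable unions, for comeager sets complements. $\square$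

Let $\mathcal B$ be an automaton over $\Sigma^2$ for $E$, with $\tau,S$ as in Section 6. By the finite Ramsey theorem let $\rho$ be a number such that every colouring of the $2$-subsets of $\{1,\dots,\rho\}$ by $|S|^4$ colours has a homogeneous $5$-element set. Note that $\rho$ depends only on $\mathcal B$.

**Lemma 5.** Let $n\ge1$. If $E$ has countably many classes, then some $t_1,\dots,t_{\rho-1}$ cover $E$. More precisely, if no $\rho-1$ words cover $E$, then there is an equivalence relation $\sim$ on $X=\{1,\dots,5\}^\omega$ with Borel graph, all of whose classes are meager, and a continuous map $v\mapsto x^v$ from $X$ to $L$ with $v\sim w\iff x^v\,E\,x^w$.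

The first statement follows from the second. By the Baire category theorem $X$ is not a countable union of meager sets, so $\sim$ has uncountably many classes, and inequivalent $v$ give inequivalent $x^v$.

*Proof.* Assume that no $\rho-1$ words cover $E$.

**Step 1: words with essentially different tails.** We choose $x_1,\dots,x_\rho\in L$ such that
$$\text{no }y\in L\text{ with }y\,E\,x_k\text{ satisfies }y=^*x_j\text{ for any }j<k .\tag{1}$$
Note $L\neq\emptyset$, since otherwise any words cover; let $x_1\in L$ be arbitrary. If $x_1,\dots,x_{k-1}$ are chosen, $2\le k\le\rho$, these are at most $\rho-1$ words and do not cover (pad the list by repetition). So some $x_k\in L$ has no equivalent $y\in L$ with $y=^*x_j$, $j<k$.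

**Step 2: make types independent of positions.** This step uses Ramsey's theorem on block indices. Write $\tau_{jk}(i,i')=\tau\big((x_j\otimes x_k)[i,i')\big)$. Colour each pair $1\le i<i'$ by the finite matrix $(\tau_{jk}(i,i'))_{j,k\le\rho}$. Ramsey's theorem gives an infinite homogeneous set of indices, and thinning it by the pigeonhole principle we get $1\le h_0<h_1<\cdots$ with
$$\tau_{jk}(h_p,h_q)=e_{jk}\ \text{ for all }p<q,\qquad \tau_{jj}(0,h_p)=f_j\ \text{ for all }p .$$
Lemma 2(a), applied to $[0,h_0)$ and $[h_0,h_1)$, gives $f_je_{jj}=f_j$.

**Step 3: make types depend only on the order of the indices.** Colour $\{j<k\}$ by $(e_{jj},e_{jk},e_{kj},e_{kk})$. There are at most $|S|^4$ colours, so some five indices form a homogeneous set. Renumber them, in increasing order, as $1,\dots,5$; property (1) persists, because the order is kept. Comparing the colours of $\{1,2\}$ and $\{2,3\}$, we see that $e_{22}$ is both the last entry of the common colour and its first entry; so the first and last entries coincide and all $e_{jj}$ are equal, say to $e$. Also $e_{jk}=a$ and $e_{kj}=b$ for all $j<k$. Put $f=f_5$, so $fe=f$.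

**Step 4: mix, and read off equivalence from patterns.** For $v\in X$ let $x^v$ agree with $x_5$ on $[0,\kappa h_0)$ and with $x_{v_p}$ on $[\kappa h_p,\kappa h_{p+1})$ for each $p$. Each letter of $x^v$ depends on at most one entry of $v$, so $v\mapsto x^v$ is continuous. Let $Y=\{\boldsymbol\alpha,\boldsymbol\beta,\boldsymbol\varepsilon\}^\omega$, where the formal symbols stand for $a,b,e$. Let $\pi(v,w)\in Y$ have $p$-th letter $\boldsymbol\alpha,\boldsymbol\beta,\boldsymbol\varepsilon$ according to whether $v_p<w_p$, $v_p>w_p$, $v_p=w_p$. Let $G\subseteq Y$ be the set of those $\sigma$ for which the type sequence $f,\sigma_0,\sigma_1,\dots$, with symbols interpreted as $a,b,e$, is accepted. The factors of $x^v\otimes x^w$ on $[0,h_0),[h_0,h_1),[h_1,h_2),\dots$ have types $f$ and then the interpretations of $\pi(v,w)_0,\pi(v,w)_1,\dots$, so Lemma 2(b) gives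
$$x^v\,E\,x^w\iff\pi(v,w)\in G.\tag{2}$$
The pair $(x_5,x_5)\in E$ has the type sequence $f,e,e,\dots$, so $\boldsymbol\varepsilon^\omega\in G$. As $\pi(v,v)=\boldsymbol\varepsilon^\omega$, (2) gives $x^v\,E\,x^v$, that is, $x^v\in L$ for all $v$. Hence
$$v\sim w:\iff\pi(v,w)\in G$$
is an equivalence relation on $X$, namely the pullback of $E$.

It is Borel. Indeed $G$ is recognised by a nondeterministic Muller automaton which guesses an accepting chain: its states record the current triple, and its acceptance condition says that $P_\infty$, the union of the middle components of the triples occurring infinitely often, satisfies $(P_\infty,q)\in\delta$ for some $q\in F$. So $G$ is an $\omega$-regular language and Borel, as recalled in Section 4. Since $\pi$ is continuous, $\sim$ is Borel in $X^2$.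

**Step 5: two properties of $\sim$.** The first says that common prefixes can be deleted:
$$\text{if }v=uv',\ w=uw'\text{ with }u\text{ finite, then } v\sim w\iff\pi(v',w')\in G.\tag{3}$$
If $u$ is empty this is the definition. Otherwise factor $x^v\otimes x^w$ with first factor $[0,\kappa h_{|u|})$, whose type is $fe^{|u|}=f$, followed by the factors $[\kappa h_p,\kappa h_{p+1})$, $p\ge|u|$. The type sequence is $f$ followed by the interpretation of $\pi(v',w')$; apply Lemma 2(b). The second property records what (1) gives:
$$\boldsymbol\alpha^\omega\notin G.\tag{4}$$
Otherwise, as $\pi(1^\omega,5^\omega)=\boldsymbol\alpha^\omega$, we get $x^{1^\omega}\,E\,x^{5^\omega}=x_5$, while $x^{1^\omega}\in L$ and $x^{1^\omega}=^*x_1$. This contradicts (1).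

**Step 6: a nonmeager class would make $G$ comeager.** Suppose some $\sim$-class $K$ is nonmeager. It is Borel, hence comeager in some basic open set, the set of all $v$ beginning with a finite word $u$. So $K'=\{v':uv'\in K\}$ is comeager in $X$. By Lemma 4, applied to the two coordinate projections $X^2\to X$ (with $X^2$ identified with $(\{1,\dots,5\}^2)^\omega$), the sets $K'\times X$ and $X\times K'$ are comeager, and so is their intersection $K'\times K'$. For $v',w'\in K'$ we have $uv'\sim uw'$, so by (3) $\pi(v',w')\in G$. Thus $K'\times K'\subseteq\pi^{-1}(G)$.

The map $\pi:X^2\to Y$ is induced letterwise by a surjection $\{1,\dots,5\}^2\to\{\boldsymbol\alpha,\boldsymbol\beta,\boldsymbol\varepsilon\}$, so Lemma 4 applies to it. Suppose $G$ is not comeager. The Borel set $Y\setminus G$ is nonmeager, hence comeager in some basic open $O\ne\emptyset$; that is, $O\cap G$ is meager. Then $\pi^{-1}(O)$ is a nonempty open set covered by two meager sets: $\pi^{-1}(O\cap G)$, which contains $\pi^{-1}(O)\cap(K'\times K')$, and the complement of $K'\times K'$. This contradicts Baire. So $G$ is comeager.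

**Step 7: comeagerness of $G$ contradicts (4).** The aim is to produce the pattern $\boldsymbol\alpha^\omega$ by transitivity through a generic point. Consider $\pi_1,\pi_2:X\to Y$, $\pi_1(z)=\pi(2^\omega,z)$, $\pi_2(z)=\pi(z,4^\omega)$. Letterwise,
$$\pi_1:\ 1\mapsto\boldsymbol\beta,\ 2\mapsto\boldsymbol\varepsilon,\ 3,4,5\mapsto\boldsymbol\alpha;\qquad \pi_2:\ 1,2,3\mapsto\boldsymbol\alpha,\ 4\mapsto\boldsymbol\varepsilon,\ 5\mapsto\boldsymbol\beta.$$
Both are letterwise onto; here it matters that $2$ and $4$ each have an index below and an index above. By Lemma 4, $\pi_1^{-1}(G)\cap\pi_2^{-1}(G)$ is comeager, hence nonempty by Baire. For $z$ in it, $2^\omega\sim z\sim 4^\omega$. So $2^\omega\sim4^\omega$, that is, $\boldsymbol\alpha^\omega=\pi(2^\omega,4^\omega)\in G$. This contradicts (4). Hence all $\sim$-classes are meager. $\square$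

## 9. Block relations in context, and the proof of the coding theorem

Suppose now that $E$ has a finite cover, and let $y=^*t_j$. The blocks of $y$ from some $m$ on are those of $t_j$; the blocks $y_0,\dots,y_{m-1}$ are arbitrary $\kappa$-words, to be replaced by members of a coded supply without leaving the $E$-class. By induction we can do this for one equivalence relation on $\kappa$-words. But which relation? Replacing block $i$ by $b$ is harmless when $y\,E\,y[i:=b]$, where $y[i:=b]$ denotes $y$ with block $i$ replaced by $b$. This condition depends on the whole of $y$, and there are uncountably many $y$.

Look at Example 3. If $y$ has a heavy block after block $i$, then $y[i:=a]\,E\,y[i:=b]$ for all $a,b$: one class. If it has none, then $y[i:=a]\,E\,y[i:=b]$ iff $a,b$ are both heavy or both light: two classes. Over all contexts only *two* relations on $\omega$-words occur. The general reason is that the automaton perceives the context only through two sets of states.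

Let $n\ge1$ and let $\mathcal B=(Q,\Sigma^2,\delta,q_0,F)$ recognise $E$. For $y\in\Sigma^{\omega^n}$ and $i<\omega$ let $I(y,i)$ be the set of $p\in Q$ such that $\mathcal B$ has a run from $q_0$ to $p$ on $(y\otimes y)[0,i)$, with $I(y,0)=\{q_0\}$. Let $T(y,i)$ be the set of $p\in Q$ such that on the tail of $y\otimes y$ from $\kappa(i+1)$ on there is a run starting in $p$ and ending in $F$ at $\omega^n$. For $I,T\subseteq Q$ let $E_{I,T}$ be the set of $(a,b)\in(\Sigma^\kappa)^2$ such that $\mathcal B$ has a run on $a\otimes b$ from a state of $I$ to a state of $T$. The relation $E_{I,T}$ is regular by Lemma 2(c), being a finite union of relations given there. Call $(I,T)$ *realised* if $(I,T)=(I(y,i),T(y,i))$ for some $y\in\Sigma^{\omega^n}$ and $i<\omega$.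

**Lemma 6.** For all $y,i,a,b$,
$$(a,b)\in E_{I(y,i),T(y,i)}\iff y[i:=a]\;E\;y[i:=b].\tag{5}$$
If $(I,T)$ is realised by $y,i$, then $E_{I,T}$ is an equivalence relation on the regular set $L_{I,T}=\{a:(a,a)\in E_{I,T}\}=\{a:y[i:=a]\in L\}$, and it has at most as many classes as $E$.

*Proof.* The word $y[i:=a]\otimes y[i:=b]$ coincides with $y\otimes y$ outside block $i$, where it is $a\otimes b$. Cut an accepting run at $\kappa i$ and $\kappa(i+1)$: it reaches some $p\in I(y,i)$, runs on $a\otimes b$ from $p$ to some $q$, and continues to $F$, so $q\in T(y,i)$. Conversely such parts glue to an accepting run, since $\mathrm{Inf}$ at a limit depends only on short left neighbourhoods. This is (5). It says that $E_{I,T}$ is the pullback of $E$ under $a\mapsto y[i:=a]$. As $E$ is an equivalence relation on $L$, the pullback is one on $\{a:y[i:=a]\in L\}$, this set is $\{a:(a,a)\in E_{I,T}\}$, and classes inject into classes. $\square$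

**Proof of Theorem 2.** We use induction on $n$. For $n=0$ take $\Gamma=\Sigma$ (with $\square\notin\Sigma$), $N=L$, $g=\mathrm{id}$. Let $n\ge1$ and let $E$ have countably many classes.

**Step 1: definable tails.** Codes can only refer to tails that formulas can describe. Put $C=\rho-1$. By Lemma 5 the set of tuples $(t_1,\dots,t_C)$ covering $E$ is nonempty. It is MSO-definable by
$$\forall x\in L\ \exists y\in L\ \Big(x\,E\,y\wedge\bigvee_{j\le C}y=^*t_j\Big).$$
Lemma 3, over the alphabet $\Sigma^C$, yields a definable covering tuple. Fix it; then each $t_j$ is definable.

**Step 2: codes for blocks.** This step applies the induction hypothesis, finitely often. List the realised pairs as $(I_1,T_1),\dots,(I_K,T_K)$. By Lemma 6 each $E_{I_k,T_k}$ is a regular equivalence relation on a regular set of $\omega^{n-1}$-words, with countably many classes. The induction hypothesis gives $\Gamma_k$, $N_k$ and $g_k:N_k\to L_{I_k,T_k}$ with regular graph whose image meets every class of $E_{I_k,T_k}$; we use the same blank $\square$ throughout.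

**Step 3: codes for words.** We assemble block codes and the name of a tail. Let $\Delta=\{\square\}\cup\bigcup_k\Gamma_k$ and use the alphabet $\Delta\times\{0,1,\dots,K,\#_1,\dots,\#_C\}$ with blank symbol $(\square,0)$. Let $\tilde N$ be the set of $\omega^n$-words $u$ over it for which there are $m<\omega$, $j\le C$ and $k_0,\dots,k_{m-1}\in\{1,\dots,K\}$ such that

* for $i<m$, the first track of block $i$ is in $N_{k_i}$, and the second track is $k_i$ at the first position of block $i$ and $0$ elsewhere in block $i$;
* from $\kappa m$ on, the first track is $\square$, and the second track is $\#_j$ at $\kappa m$ and $0$ afterwards.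

The data $m,j,(k_i)$ can be read off from $u$, and $u$ has finite support, since finitely many blocks contribute finitely many non-blank positions each. Let
$$\tilde g(u)=g_{k_0}(u_0)\cdots g_{k_{m-1}}(u_{m-1})\,(t_j)_m(t_j)_{m+1}\cdots,$$
where $u_i$ is the first track of block $i$. Put $N=\{u\in\tilde N:\tilde g(u)\in L\}$ and $g=\tilde g|_N$.

**Step 4: regularity.** Both $\tilde N$ and the graph of $\tilde g$ are MSO-definable. To say $\tilde g(u)=x$: there is exactly one position with second track some $\#_j$, and it is a block start; for every earlier block start, the second track there is some $k\geq1$ and is $0$ in the rest of the block, and the first track of $u$ and the word $x$, both restricted to this block, satisfy the relativised formula for the graph of $g_k$; from the $\#_j$-position on, $u$ is otherwise blank and $x$ agrees with the word $t_j$, which has a defining formula. Every block start is $\kappa m$ with $m<\omega$, so finiteness of $m$ is automatic. Hence $N$ and the graph of $g$ are regular by (B).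

**Step 5: $g(N)$ meets every class.** Let $x\in L$. Since the $t_j$ cover, choose $y\in L$ with $x\,E\,y$ and $j,m$ with $y_i=(t_j)_i$ for all $i\ge m$. We normalise the blocks $0,\dots,m-1$ one at a time. Put $y^{(0)}=y$. Suppose $i<m$ and $y^{(i)}\in L$ satisfies $y^{(i)}\,E\,y$, agrees with $y$ on blocks $\ge i$, and has its blocks below $i$ in $\bigcup_kg_k(N_k)$. The pair $(I(y^{(i)},i),T(y^{(i)},i))$ is realised, so it is some $(I_k,T_k)$. Let $a=y^{(i)}_i$. As $y^{(i)}[i:=a]=y^{(i)}\in L$, we have $a\in L_{I_k,T_k}$ by Lemma 6, so some $b\in g_k(N_k)$ satisfies $(a,b)\in E_{I_k,T_k}$. By (5), $y^{(i+1)}:=y^{(i)}[i:=b]$ satisfies $y^{(i+1)}\,E\,y^{(i)}$, and it has the required properties for $i+1$. After $m$ steps $y^{(m)}\in L$, $y^{(m)}\,E\,x$, the blocks below $m$ are in $\bigcup_kg_k(N_k)$, and the later blocks are those of $t_j$. So $y^{(m)}=\tilde g(u)$ for some $u\in\tilde N$, and $u\in N$ since $y^{(m)}\in L$. $\blacksquare$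

With Section 5, this completes the proof of Theorem 1. In Example 3 the construction can be followed by eye. The tails are $0^{\omega^2}$ and $1^{\omega^2}$; each block before the tail may be replaced by $0^\omega$ or $1^\omega$; and a code records for each of the first $m$ blocks which of the two to use, and then which tail follows.

## 10. Countable or perfectly many classes, and deciding which

A *perfect* set is a nonempty closed set without isolated points. The space $\Sigma^{\omega^n}$ with the product topology is compact and metrisable. The number $\rho$ and the relations $E_{I,T}$ below are those attached to an automaton $\mathcal B$ for $E$.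

**Theorem 3.** Let $n\ge1$.

1. *(Dichotomy.)* A regular equivalence relation $E$ on a regular $L\subseteq\Sigma^{\omega^n}$ has either at most $\aleph_0$ classes or a perfect set of pairwise inequivalent elements. So every $\omega^n$-automatic structure is countable or of cardinality $2^{\aleph_0}$.
2. *(Characterisation and decidability.)* $E$ has countably many classes iff some $\rho-1$ words cover $E$ and every realised $E_{I,T}$ (on $\omega^{n-1}$-words) has countably many classes. It is decidable, given automata for $L,E$, which case of 1 holds. In the countable case the injective presentation of Theorem 1(c) can be computed from the given one.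
3. *(All ordinals below $\omega^\omega$.)* Theorem 2, and the equivalence of (a), (b), (c) in Theorem 1, hold with $\omega^n$ replaced by any ordinal $1\le\alpha<\omega^\omega$ (automata reading $\alpha$-words being defined in the same way).

Two more textbook facts are used for part 1. By the Kuratowski–Ulam theorem, a Borel subset of $X^2$ all of whose sections are meager is meager. By Mycielski's theorem, a meager binary relation on a nonempty perfect Polish space $X$ admits a nonempty perfect set $P\subseteq X$ with no two distinct elements related.

**The characterisation.** If $E$ has countably many classes, then some $\rho-1$ words cover by Lemma 5, and every realised $E_{I,T}$ has countably many classes by Lemma 6. Conversely, look at what the proof of Theorem 2 used about $E$: Step 1 used that some $\rho-1$ words cover, and Step 2 used that the realised $E_{I,T}$ have countably many classes, so that Theorem 2 for $n-1$ applies to them. Under these two hypotheses the construction yields a set $N$ of finitely supported words, hence a countable set, with $g(N)$ meeting every class. So $E$ has countably many classes.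

**The dichotomy.** We use induction on $n$. For $n=0$ there are finitely many letters, hence finitely many classes. Let $n\ge1$ and let $E$ have uncountably many classes.

*Case 1: no $\rho-1$ words cover $E$.* Take $\sim$ and $v\mapsto x^v$ from Lemma 5. The relation $\sim$ is Borel and its sections, which are its classes, are meager, so $\sim$ is meager in $X^2$ by Kuratowski–Ulam. Mycielski's theorem gives a perfect $P\subseteq X$ of pairwise $\sim$-inequivalent elements; it is compact, being closed in the compact space $X$. Distinct $v,w\in P$ have $x^v,x^w$ inequivalent under $E$, in particular distinct. So $v\mapsto x^v$ is a continuous injection on a compact set, a homeomorphism onto its image, and the image is a perfect set of pairwise $E$-inequivalent elements.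

*Case 2: some $\rho-1$ words cover $E$.* By the characterisation some realised $E_{I,T}$, say with $(I,T)=(I(y,i),T(y,i))$, has uncountably many classes. By the induction hypothesis there is a perfect set of pairwise $E_{I,T}$-inequivalent elements of $L_{I,T}$. Its image under $a\mapsto y[i:=a]$, again a continuous injection on a compact set, is a perfect subset of $L$, and its elements are pairwise $E$-inequivalent by (5).

A nonempty perfect set in a compact metrisable space has cardinality $2^{\aleph_0}$, so the two alternatives exclude each other. As $|\Sigma^{\omega^n}|\le2^{\aleph_0}$, the statement about cardinalities of structures follows.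

**Deciding the case.** From $\mathcal B$ compute $S$ and $\rho$. "Some $\rho-1$ words cover $E$" is an MSO sentence over $(\omega^n,<)$. So is "$(I,T)$ is realised": it says that there are a word $y$ and a block start $\kappa i$ such that exactly the states of $I$ are reached from $q_0$ on the part of $y\otimes y$ before $\kappa i$, and exactly the states of $T$ start a run on the part from $\kappa(i+1)$ on that ends in $F$; runs are guessed by set variables, and the value at $\omega^n$ is governed by the set of cofinal states, as in Lemma 2(c). Both are decidable by (B). Automata for the realised $E_{I,T}$ and $L_{I,T}$ are computable (finite tables if $n=1$). Now apply the procedure recursively to these relations on $\omega^{n-1}$-words; for $n=0$ the answer is always "countable". By the characterisation the answer is correct.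

**Computing the presentation.** In the countable case, we compute automata for $N$ and the graph of $g$ by recursion on $n$; for $n=0$ there is nothing to do. For $n\ge1$, find definable covering tails by enumerating the $(\rho-1)$-tuples of MSO formulas and testing whether each formula defines exactly one word and whether these words together cover $E$. The tests are decidable by (B), and the search halts because a definable covering tuple exists by Lemmas 5 and 3. List the realised pairs, call the procedure for each $E_{I_k,T_k}$, which has countably many classes by Lemma 6, and write down the formulas of Step 4 above. The formulas for $N''$ and $R_i''$ in Section 5 are then explicit, and (B) turns them into automata.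

## 11. Words of length $\alpha<\omega^\omega$

It remains to prove part 3 of Theorem 3. Let $1\le\alpha<\omega^\omega$ and write
$$\alpha=\omega^{n_1}+\dots+\omega^{n_d},\qquad n_1\ge\dots\ge n_d\ge0 .$$

**Step 1: definable cut points.** We want to speak of the pieces $x_1,\dots,x_d$ of an $\alpha$-word $x$, of lengths $\omega^{n_1},\dots,\omega^{n_d}$. Piece $l$ starts at $\gamma_l=\omega^{n_1}+\dots+\omega^{n_{l-1}}$, with $\gamma_1=0$. The multiples of $\omega^k$ are definable in $(\alpha,<)$ as in Section 3. Since the exponents do not increase, $\gamma_l$ is a multiple of $\omega^{n_l}$; and if $\gamma$ is a multiple of $\omega^m$, then $\gamma+\omega^m$ is the least multiple of $\omega^m$ above $\gamma$. So the finitely many $\gamma_l$ are definable one after the other, and conditions on pieces are expressible by relativisation.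

**Step 2: finitely many relations on pieces.** Let $E$ be a regular equivalence relation with countably many classes on a regular $L\subseteq\Sigma^\alpha$, recognised by $\mathcal B=(Q,\Sigma^2,\delta,q_0,F)$. For $y\in\Sigma^\alpha$ and $l\le d$ let $I$ be the set of states reachable from $q_0$ by a run on the pieces of $y\otimes y$ before the $l$-th (so $I=\{q_0\}$ if $l=1$), and $T$ the set of states from which the pieces after the $l$-th admit a run ending in $F$ (so $T=F$ if $l=d$). Let $E^l_{I,T}$ be the set of pairs $(a,b)$ of $\omega^{n_l}$-words such that $\mathcal B$ has a run on $a\otimes b$ from a state of $I$ to a state of $T$. It is regular, by the argument of Lemma 2(c) with $\omega^{n_l}$ for $\kappa$. Cutting and glueing runs at the two ends of piece $l$ gives, exactly as for (5),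
$$(a,b)\in E^l_{I,T}\iff y[l:=a]\;E\;y[l:=b],\tag{6}$$
where $y[l:=a]$ is $y$ with piece $l$ replaced by $a$. So for each realised triple $(l,I,T)$ the relation $E^l_{I,T}$ is the pullback of $E$ under $a\mapsto y[l:=a]$, an equivalence relation with countably many classes on the regular set $\{a:(a,a)\in E^l_{I,T}\}$. There are finitely many triples. Theorem 2 for $n_l$ gives $N^l_{I,T}$ and $g^l_{I,T}$ for each of them.

**Step 3: codes.** Code an $\alpha$-word by two tracks. The first track consists of finitely supported words $u_1,\dots,u_d$ on the pieces. The second track is $0$ except at the first position of each piece $l$, where it names a pair $(I,T)$ with $(l,I,T)$ realised; we require $u_l\in N^l_{I,T}$ for this pair. The decoded word has the pieces $g^l_{I,T}(u_l)$. Let $N$ be the set of codes whose decoded word lies in $L$, and let $g$ be the decoding restricted to $N$. By Step 1 these are MSO-definable, hence regular by (B), and the codes are finitely supported.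

**Step 4: $g(N)$ meets every class.** There are only $d$ pieces, so no covering tails are needed. Given $x\in L$, put $y^{(0)}=x$. For $l=1,\dots,d$ let $(l,I,T)$ be the triple realised by $y^{(l-1)}\in L$, and let $a$ be piece $l$ of $y^{(l-1)}$. Then $(a,a)\in E^l_{I,T}$ by (6), so some $b$ in the image of $g^l_{I,T}$ satisfies $(a,b)\in E^l_{I,T}$. Put $y^{(l)}=y^{(l-1)}[l:=b]$; by (6), $y^{(l)}\,E\,y^{(l-1)}$. Finally $y^{(d)}\in L$, $y^{(d)}\,E\,x$, and $y^{(d)}=g(u)$ for some $u\in N$. This is Theorem 2 for $\alpha$.

**Step 5: the equivalence of (a), (b), (c).** The deduction of Theorem 1 from Theorem 2 in Section 5 used only (B), Lemma 1, which holds for all ordinals, and the fact that there are countably many finitely supported words. All three are available for $\alpha$, so the deduction applies with $\alpha$ in place of $\omega^n$. $\blacksquare$
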